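\title{A hyperreflexive subspace that is not completely hyperreflexive}

\begin{abstract}
We show that a hyperreflexive space of operators need not be completely hyperreflexive. The example consists of the operators $L\oplus L$, where $L$ runs over the bounded operators on $\ell_2$ whose zeroth row equals their zeroth column. Its distance constant is at most $4$, the constants of its $n\times n$ ampliations grow like $\sqrt n$, and its ampliation by $\mathcal B(\mathcal K)$ is not hyperreflexive. We also show that the $n\times n$ ampliation of any hyperreflexive space $\mathcal S$ has constant at most $n\kappa_{\mathcal S}$, and we give a unital algebra that is hyperreflexive but not completely hyperreflexive.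
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal H_1,\mathcal H_2$ be complex Hilbert spaces and let $\mathcal S\subseteq\mathcal B(\mathcal H_1,\mathcal H_2)$ be a subspace that is closed in the weak operator topology (WOT), the topology generated by the functionals $T\mapsto\langle Tx,y\rangle$. There are two ways to measure how far an operator $T\in\mathcal B(\mathcal H_1,\mathcal H_2)$ is from $\mathcal S$:
\[
\operatorname{dist}(T,\mathcal S)=\inf_{S\in\mathcal S}\ \sup_{\|x\|=1}\|Tx-Sx\|,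
\qquad
\beta_{\mathcal S}(T)=\sup_{\|x\|=1}\ \inf_{S\in\mathcal S}\|Tx-Sx\|.
\]
In the first, one operator $S$ must approximate $T$ on all unit vectors at once; in the second, $S$ may depend on the vector. Hence $\beta_{\mathcal S}(T)\le\operatorname{dist}(T,\mathcal S)$. The space $\mathcal S$ is \emph{hyperreflexive} if there is a constant $C<\infty$ with
\[
\operatorname{dist}(T,\mathcal S)\le C\,\beta_{\mathcal S}(T)\qquad\text{for all }T\in\mathcal B(\mathcal H_1,\mathcal H_2).
\]
The smallest such $C$ is the \emph{distance constant} $\kappa_{\mathcal S}$; we put $\kappa_{\mathcal S}=\infty$ if there is none. The equality $\beta_{\mathcal S}(T)=0$ says that $Tx$ lies in the closure of $\mathcal Sx$ for every $x$, and $\mathcal S$ is called reflexive if this forces $T\in\mathcal S$. Hyperreflexivity is the quantitative form of this property.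

For a Hilbert space $K\ne0$, let $\mathcal S\,\bar\otimes\,\mathcal B(K)\subseteq\mathcal B(\mathcal H_1\otimes K,\mathcal H_2\otimes K)$ be the WOT-closure of the algebraic tensor product $\mathcal S\odot\mathcal B(K)$. For $K=\mathbb C^n$ this is the space $\mathcal S\otimes M_n$ of $n\times n$ matrices with entries in $\mathcal S$, which is already closed. Fix a separable infinite-dimensional Hilbert space $\mathcal K$. The space $\mathcal S$ is \emph{completely hyperreflexive} if $\mathcal S\,\bar\otimes\,\mathcal B(\mathcal K)$ is hyperreflexive, and we write $\kappa^c_{\mathcal S}=\kappa_{\mathcal S\bar\otimes\mathcal B(\mathcal K)}$. A compression argument (Lemma~\ref{lem:compress}) gives $\kappa_{\mathcal S}\le\kappa_{\mathcal S\otimes M_n}\le\kappa^c_{\mathcal S}$, so completely hyperreflexive spaces are hyperreflexive. The question, posed in the work of Davidson and Levene \cite{DL}, concerns the converse: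

\begin{quote}
\emph{Is every hyperreflexive subspace completely hyperreflexive?}
\end{quote}

Two observations suggest that the answer is yes. First, the simplest distance formulas do not notice the extra tensor factor. If $P,Q$ are projections and $\mathcal S=\{S:QSP=0\}$, then $T-QTP\in\mathcal S$, and $\|Tx-Sx\|\ge\|QTx\|$ for $x\in\operatorname{ran}P$ and $S\in\mathcal S$; hence $\operatorname{dist}(T,\mathcal S)=\beta_{\mathcal S}(T)=\|QTP\|$. The space $\mathcal S\,\bar\otimes\,\mathcal B(K)$ has the same form, with $P\otimes1$ and $Q\otimes1$ (compress by finite-rank projections of $K$ and pass to the limit), so the formula persists. Second, hyperreflexivity is never lost at a finite matrix level.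

\begin{theorem}\label{thm:finite}
For every hyperreflexive $\mathcal S\subseteq\mathcal B(\mathcal H_1,\mathcal H_2)$ and every $n\ge1$, $\kappa_{\mathcal S\otimes M_n}\le n\,\kappa_{\mathcal S}$.
\end{theorem}

Nevertheless the answer is no: the constants $\kappa_{\mathcal S\otimes M_n}$ can be unbounded. For $N\in\{1,2,\dots\}\cup\{\infty\}$ let $H_N$ be the Hilbert space with orthonormal basis $(e_k)_{0\le k\le N}$ (all $k\ge0$ if $N=\infty$), and put
\[
\mathcal L_N=\{L\in\mathcal B(H_N):\langle Le_k,e_0\rangle=\langle Le_0,e_k\rangle\text{ for all }k\ge1\},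
\]
\[
\mathcal S_N=\{L\otimes1_2:L\in\mathcal L_N\}\subseteq\mathcal B(H_N\otimes\mathbb C^2).
\]
Thus $\mathcal L_N$ consists of the matrices whose zeroth row equals their zeroth column, and $\mathcal S_N=\{L\oplus L:L\in\mathcal L_N\}$. Both spaces are WOT-closed, since they are defined by linear equations between matrix entries.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] $\kappa_{\mathcal S_N}\le4$ for all $N\le\infty$.
\item[(b)] $\sqrt{N/2}\le\kappa^c_{\mathcal S_N}\le\frac32+\frac52\sqrt N$ for all finite $N$.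
\item[(c)] $\frac1{18}\sqrt n\le\kappa_{\mathcal S_\infty\otimes M_n}\le\frac32+\frac52\sqrt n$ for all $n\ge1$.
\item[(d)] $\kappa^c_{\mathcal S_\infty}=\infty$.
\end{enumerate}
Hence $\mathcal S_\infty$ is hyperreflexive but not completely hyperreflexive.
\end{theorem}

The constant $\frac1{18}$ comes from a random construction; Remark~\ref{rem:compare} compares it with an explicit one. By (a) and (c), the best bound $\kappa_{\mathcal S\otimes M_n}\le c_n\kappa_{\mathcal S}$ valid for all $\mathcal S$ has $c_n$ growing at least like $\sqrt n$, while $c_n\le n$ by Theorem~\ref{thm:finite}. We do not determine the optimal exponent between $\frac12$ and $1$.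

The space $\mathcal S_\infty$ is not an algebra, but this is not the reason for the failure.

\begin{theorem}\label{thm:algebra}
Let $G=H_\infty\otimes\mathbb C^2$ and
\[
\mathcal A=\Big\{\begin{pmatrix}\lambda1&s\\0&\mu1\end{pmatrix}:\lambda,\mu\in\mathbb C,\ s\in\mathcal S_\infty\Big\}\subseteq\mathcal B(G\oplus G).
\]
Then $\mathcal A$ is a unital WOT-closed algebra that is hyperreflexive, with $\kappa_{\mathcal A}\le9$, but not completely hyperreflexive.
\end{theorem}

The mechanism behind Theorem~\ref{thm:main} is that a sequence of scalars has one natural $\ell_2$-norm, while a sequence of operators has several, and these can differ by a large factor. The definition of $\mathcal S_N$ is arranged so that the distance and $\beta$ measure the failure of the relation ``row equals column'' in two different norms of this kind.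

\section{Annihilating pairs, ampliations, rows and columns}\label{sec:prelim}

Inner products are linear in the first variable. For vectors $x,y$, the operator $xy^*$ sends $c$ to $\langle c,y\rangle x$. We write $\|X\|_2=(\operatorname{Tr}X^*X)^{1/2}$ for the Hilbert--Schmidt norm; it satisfies $\|X\|\le\|X\|_2=\|X^*\|_2$.

\subsection*{Annihilating pairs}
The distance from $Tx$ to the linear subspace $\mathcal Sx$ is the norm of the projection of $Tx$ onto $(\mathcal Sx)^\perp$. Call unit vectors $(x,y)$ an \emph{annihilating pair} for $\mathcal S$ if $\langle Sx,y\rangle=0$ for all $S\in\mathcal S$. Then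
\begin{equation}\label{eq:beta}
\beta_{\mathcal S}(T)=\sup\{|\langle Tx,y\rangle|:(x,y)\text{ an annihilating pair for }\mathcal S\},
\end{equation}
with the value $0$ if there are no such pairs. In particular $\beta_{\mathcal S}$ is a seminorm and $\beta_{\mathcal S}(T)\le\|T\|$. Since $S\mapsto\langle Sx,y\rangle$ is linear and WOT-continuous, it suffices to test the condition $\langle Sx,y\rangle=0$ on a set whose span is WOT-dense in $\mathcal S$, for instance on elementary tensors when the space is $\mathcal S\,\bar\otimes\,\mathcal B(K)$.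

\subsection*{Ampliations}

\begin{lemma}\label{lem:compress}
If $K_0\ne0$ is a closed subspace of $K$, then $\kappa_{\mathcal S\bar\otimes\mathcal B(K_0)}\le\kappa_{\mathcal S\bar\otimes\mathcal B(K)}$.
\end{lemma}

\begin{proof}
Let $p$ be the projection onto $K_0$ and $\Phi(X)=(1\otimes p)X(1\otimes p)$. Regard operators from $\mathcal H_1\otimes K_0$ to $\mathcal H_2\otimes K_0$ as operators $X=\Phi(X)$, so that $\mathcal R_0=\mathcal S\,\bar\otimes\,\mathcal B(K_0)$ is contained in $\mathcal R=\mathcal S\,\bar\otimes\,\mathcal B(K)$. The map $\Phi$ is a WOT-continuous contraction taking $\mathcal S\odot\mathcal B(K)$ into $\mathcal S\odot\mathcal B(K_0)$, so $\Phi(\mathcal R)\subseteq\mathcal R_0$. Let $T=\Phi(T)$. Then $\|T-X\|\ge\|T-\Phi(X)\|$ for $X\in\mathcal R$, so $\operatorname{dist}(T,\mathcal R_0)\le\operatorname{dist}(T,\mathcal R)$. For a unit vector $\xi\in\mathcal H_1\otimes K$ and $X\in\mathcal R_0$ we have $(T-X)\xi=(T-X)(1\otimes p)\xi$, so $\beta_{\mathcal R}(T)\le\beta_{\mathcal R_0}(T)$. Together these give $\operatorname{dist}(T,\mathcal R_0)\le\kappa_{\mathcal R}\,\beta_{\mathcal R_0}(T)$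 when $\kappa_{\mathcal R}<\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Let $g_1,\dots,g_n$ be the standard basis of $\mathbb C^n$, let $T=[T_{ij}]$ be an $n\times n$ matrix over $\mathcal B(\mathcal H_1,\mathcal H_2)$, and put $\beta=\beta_{\mathcal S\otimes M_n}(T)$. If $(x,y)$ is an annihilating pair for $\mathcal S$, then
\[
\langle(S\otimes A)(x\otimes g_j),y\otimes g_i\rangle=\langle Sx,y\rangle\langle Ag_j,g_i\rangle=0\qquad(S\in\mathcal S,\ A\in M_n),
\]
so $(x\otimes g_j,y\otimes g_i)$ is an annihilating pair for $\mathcal S\otimes M_n$, and $|\langle T_{ij}x,y\rangle|=|\langle T(x\otimes g_j),y\otimes g_i\rangle|\le\beta$. By \eqref{eq:beta}, $\beta_{\mathcal S}(T_{ij})\le\beta$. Given $\varepsilon>0$, choose $S_{ij}\in\mathcal S$ such that $Z_{ij}=T_{ij}-S_{ij}$ has norm at most $\kappa_{\mathcal S}\beta+\varepsilon$. For $\xi=(\xi_1,\dots,\xi_n)$, the Cauchy--Schwarz inequality gives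
\[
\|[Z_{ij}]\xi\|^2=\sum_i\Big\|\sum_jZ_{ij}\xi_j\Big\|^2\le\sum_{i,j}\|Z_{ij}\|^2\,\|\xi\|^2\le n^2(\kappa_{\mathcal S}\beta+\varepsilon)^2\|\xi\|^2 .
\]
Hence $\operatorname{dist}(T,\mathcal S\otimes M_n)\le n\kappa_{\mathcal S}\beta$.
\end{proof}

\subsection*{Three norms of a sequence of operators}
Fix $N$, write $H=H_N$ and $E_{ij}=e_ie_j^*$, and let $D=(D_k)_{1\le k\le N}$ be a sequence in $\mathcal B(K)$. With $x,y$ running over unit vectors of $K$, define the \emph{column}, \emph{row} and \emph{weak} norms, with values in $[0,\infty]$, by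
\[
\|D\|_{\mathrm c}^2=\sup_x\sum_k\|D_kx\|^2,\qquad
\|D\|_{\mathrm r}^2=\sup_y\sum_k\|D_k^*y\|^2,\qquad
\|D\|_{\mathrm w}^2=\sup_{x,y}\sum_k|\langle D_kx,y\rangle|^2 .
\]
If $\|D\|_{\mathrm c}<\infty$, the column operator $\sum_kE_{k0}\otimes D_k$ on $H\otimes K$, which sends $e_0\otimes x$ to $\sum_ke_k\otimes D_kx$ and vanishes on $e_0^\perp\otimes K$, is bounded with norm $\|D\|_{\mathrm c}$. Taking adjoints, the row operator $\sum_kE_{0k}\otimes D_k$ has norm $\|D\|_{\mathrm r}$. For a finite sequence, $\|D\|_{\mathrm c}^2=\|\sum_kD_k^*D_k\|$ and $\|D\|_{\mathrm r}^2=\|\sum_kD_kD_k^*\|$. The duality of $\ell_2$ gives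
\begin{equation}\label{eq:weak}
\|D\|_{\mathrm w}=\sup\Big\{\Big\|\sum_ka_kD_k\Big\|:a\text{ finitely supported},\ \|a\|_2=1\Big\}.
\end{equation}
For $K=\mathbb C$ all three norms are the $\ell_2$-norm. In general $\|D\|_{\mathrm w}$ is the smallest, and the gap is controlled by the length of the sequence and by the dimension of $K$.

\begin{lemma}\label{lem:norms}
Let $n=\dim K$ and suppose that $\mu=\min(n,N)$ is finite. Then $\|D\|_{\mathrm c}\le\sqrt\mu\,\|D\|_{\mathrm w}$ and $\|D\|_{\mathrm r}\le\sqrt\mu\,\|D\|_{\mathrm w}$.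
\end{lemma}

\begin{proof}
Passing to adjoints exchanges $\|\cdot\|_{\mathrm c}$ and $\|\cdot\|_{\mathrm r}$ and preserves $\|\cdot\|_{\mathrm w}$, so we bound $\|D\|_{\mathrm c}$. If $N<\infty$, then $\|D_k\|\le\|D\|_{\mathrm w}$ for each of the $N$ terms. If $n<\infty$ and $g_1,\dots,g_n$ is an orthonormal basis of $K$, then $\sum_k\|D_kx\|^2=\sum_{s=1}^n\sum_k|\langle D_kx,g_s\rangle|^2\le n\|D\|_{\mathrm w}^2$ for every unit vector $x$.
\end{proof}

\section{Tying a row to a column}\label{sec:model}

From now on $K\ne0$ is a Hilbert space and $\mathcal R=\mathcal S_N\,\bar\otimes\,\mathcal B(K)\subseteq\mathcal B(H\otimes\mathbb C^2\otimes K)$. Let $f_1,f_2$ be the standard basis of $\mathbb C^2$; it identifies $H\otimes\mathbb C^2\otimes K$ with two copies of $H\otimes K$. For $L\in\mathcal B(H\otimes K)$ let $\widetilde L=L\oplus L$, so that $\|\widetilde L\|=\|L\|$ and $\widetilde L=M\otimes1_2\otimes B$ when $L=M\otimes B$. Let $L_{ij}=(e_i^*\otimes1)L(e_j\otimes1)\in\mathcal B(K)$ be the blocks of $L$, and define the \emph{defect}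 of $L$ to be the sequence
\[
D(L)=(D_k)_{k\ge1},\qquad D_k=L_{0k}-L_{k0}.
\]
The operators $E_{00}$, $E_{ij}$ ($i,j\ge1$) and $E_{0k}+E_{k0}$ ($k\ge1$) lie in $\mathcal L_N$.

\begin{lemma}\label{lem:R}
$\mathcal R=\{\widetilde L:L\in\mathcal B(H\otimes K),\ D(L)=0\}$.
\end{lemma}

\begin{proof}
The right-hand side is a WOT-closed subspace and contains $M\otimes1_2\otimes B$ for $M\in\mathcal L_N$, since $(M\otimes B)_{ij}=\langle Me_j,e_i\rangle B$. So it contains $\mathcal R$. Conversely, let $D(L)=0$ and let $p$ be the projection onto the span of orthonormal vectors $g_1,\dots,g_m\in K$. Then $(1\otimes p)L(1\otimes p)=\sum_{s,t}M^{st}\otimes g_sg_t^*$, where $M^{st}\in\mathcal B(H)$ has entries $\langle L_{ij}g_t,g_s\rangle$ and therefore lies in $\mathcal L_N$. Thus the corresponding compression of $\widetilde L$ lies in $\mathcal S_N\odot\mathcal B(K)$, and these compressions converge to $\widetilde L$ in the WOT as $p$ increases to $1$.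
\end{proof}

In particular $\operatorname{dist}(\widetilde L,\mathcal R)=\inf\{\|Z\|:Z\in\mathcal B(H\otimes K),\ D(Z)=D(L)\}$. The distance of $\widetilde L$ from $\mathcal R$ depends only on the defect, and the factor $\mathbb C^2$ plays no role in it. The factor is there for the sake of $\beta$, as the first two examples show.

\begin{example}[one copy is too few]\label{ex:one}
The space $\mathcal L_N$ has no annihilating pairs. Let $x=\sum x_je_j$ and $y=\sum y_ie_i$ satisfy $y\perp\mathcal L_Nx$. Testing on the operators listed above gives $x_j\bar y_i=0$ for $i,j\ge1$, $x_0\bar y_0=0$, and $x_k\bar y_0=-x_0\bar y_k$. If $x_k\bar y_0\ne0$ for some $k$, then $y_0\ne0$ and $x_0\neq0$, contradicting $x_0\bar y_0=0$. So all products $x_j\bar y_i$ vanish, and $x=0$ or $y=0$. Thus $\beta_{\mathcal L_N}$ is identically zero and $\kappa_{\mathcal L_N}=\infty$.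
\end{example}

\begin{example}[two copies, scalar entries]\label{ex:two}
Let $N=1$ and $K=\mathbb C$, so that $\mathcal L_1$ is the space of symmetric $2\times2$ matrices. With two copies we can read the entry $L_{01}$ in the first copy and $L_{10}$ in the second, and subtract: for $\xi=(e_1,e_0)/\sqrt2$ and $\eta=(e_0,-e_1)/\sqrt2$,
\[
\langle(L\oplus L)\xi,\eta\rangle=\tfrac12(L_{01}-L_{10})=\tfrac12D_1 .
\]
This vanishes on $\mathcal L_1$, so $(\xi,\eta)$ is an annihilating pair and $\beta_{\mathcal S_1}(\widetilde L)\ge\frac12|D_1|$. On the other hand, the antisymmetric part $\frac12D_1(E_{01}-E_{10})$ of $L$ has the same defect as $L$ and norm $\frac12|D_1|$. Hence $\operatorname{dist}(\widetilde L,\mathcal S_1)=\beta_{\mathcal S_1}(\widetilde L)=\frac12|D_1|$.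
\end{example}

Both halves of this computation extend to general $N$ and $K$ (Section~\ref{sec:upper}). The test pair yields $\beta_{\mathcal R}(\widetilde L)\ge\frac12\|D\|_{\mathrm w}$, and the antisymmetric correction yields $\operatorname{dist}(\widetilde L,\mathcal R)\le\frac12\max(\|D\|_{\mathrm r},\|D\|_{\mathrm c})$. For scalars the two bounds agree. For operators they can separate.

\begin{example}[two copies, matrix entries]\label{ex:units}
Let $N=4$, $K=\mathbb C^2$, let $B_1,\dots,B_4$ be the four matrix units of $M_2$, and let $L=\sum_kE_{0k}\otimes B_k$, so that $D(L)=B$. The matrix $\sum_ka_kB_k$ has entries $a_1,\dots,a_4$, so its norm is at most its Hilbert--Schmidt norm $\|a\|_2$; thus $\|B\|_{\mathrm w}=1$. Also $\sum_kB_kB_k^*=\sum_kB_k^*B_k=2\cdot1$, so $\|B\|_{\mathrm r}=\|B\|_{\mathrm c}=\sqrt2$. The two bounds above read $\beta_{\mathcal R}(\widetilde L)\ge\frac12$ and $\operatorname{dist}(\widetilde L,\mathcal R)\le\frac{\sqrt2}2$.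

The second bound is sharp. If $Z_{0k}-Z_{k0}=B_k$ for all $k$ and $z=\|Z\|$, then $\sum_kZ_{0k}Z_{0k}^*\le z^21$ and $\sum_kZ_{k0}^*Z_{k0}\le z^21$ in $M_2$. Taking traces, the sequences $(Z_{0k})$ and $(Z_{k0})$ have total Hilbert--Schmidt norm at most $\sqrt2\,z$, while their difference $(B_k)$ has total Hilbert--Schmidt norm $2$. So $2\le2\sqrt2\,z$, and the distance is exactly $\frac{\sqrt2}2$.

The first bound is sharp as well, so the distance is $\sqrt2$ times $\beta_{\mathcal R}(\widetilde L)$. This is the step that needs an argument: one must control all annihilating pairs. Lemma~\ref{lem:rigid} shows that two copies, while enough to produce the pairs of Example~\ref{ex:two}, leave no room for pairs that detect more of the zeroth row.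
\end{example}

\section{The upper estimate}\label{sec:upper}

\begin{proposition}\label{prop:upper}
Let $n=\dim K$, with $n$ and $N$ not both infinite. Then
\[
\kappa_{\mathcal S_N\bar\otimes\mathcal B(K)}\le\tfrac32+\tfrac52\sqrt{\min(n,N)} .
\]
\end{proposition}

\begin{proof}
Let $T\in\mathcal B(H\otimes\mathbb C^2\otimes K)$, $\beta=\beta_{\mathcal R}(T)$ and $\mu=\min(n,N)$.

\emph{Step 1: reduction to operators $\widetilde L$.} A general $T$ does not have the form $L\oplus L$. We show that it almost commutes with $M_2$ and then average. Identify $A\in M_2$ with $1\otimes A\otimes1$, and let $P\in M_2$ be a projection. Every $S\in\mathcal R$ commutes with $P$ by Lemma~\ref{lem:R}. For a unit vector $x\in\operatorname{ran}P$ we get $Sx\in\operatorname{ran}P$, so $\|Tx-Sx\|\ge\|(1-P)Tx\|$, and therefore $\|(1-P)TP\|\le\beta$. Applying this to $1-P$ gives $\|PT(1-P)\|\le\beta$. The two terms of $TP-PT=(1-P)TP-PT(1-P)$ have orthogonal initial spaces and orthogonal ranges, so $\|TP-PT\|\le\beta$.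

The Pauli matrices
\[
\sigma_x=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad\sigma_y=\begin{pmatrix}0&-i\\i&0\end{pmatrix},\qquad\sigma_z=\begin{pmatrix}1&0\\0&-1\end{pmatrix}
\]
are self-adjoint unitaries. Each such $W$ equals $2P-1$ for a projection $P$, so $\|WTW^*-T\|=\|WT-TW\|=2\|PT-TP\|\le2\beta$. Let $T^{st}\in\mathcal B(H\otimes K)$, $s,t\in\{1,2\}$, be the blocks of $T$ with respect to $\mathbb C^2$. Averaging $T$ with $\sigma_zT\sigma_z$ gives $T^{11}\oplus T^{22}$, and averaging this with its conjugate by $\sigma_x$ gives $\widetilde L$ with $L=\frac12(T^{11}+T^{22})$. Since $\sigma_y=i\sigma_x\sigma_z$, this says $\widetilde L=\frac14\big(T+\sigma_xT\sigma_x+\sigma_yT\sigma_y+\sigma_zT\sigma_z\big)$. Hence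
\begin{equation}\label{eq:step1}
\|T-\widetilde L\|\le\tfrac14\cdot3\cdot2\beta=\tfrac32\beta,\qquad\beta_{\mathcal R}(\widetilde L)\le\beta+\|T-\widetilde L\|\le\tfrac52\beta .
\end{equation}
Let $D=D(L)$.

\emph{Step 2: $\|D\|_{\mathrm w}\le2\beta_{\mathcal R}(\widetilde L)$.} Let $a$ be finitely supported with $\|a\|_2=1$, and let $x,y\in K$ be unit vectors. In the pair of Example~\ref{ex:two}, replace $e_1$ by a combination of the $e_k$ and tensor with $x$ and $y$:
\[
\xi=\tfrac1{\sqrt2}\Big(\sum_ka_ke_k\otimes f_1\otimes x+e_0\otimes f_2\otimes x\Big),\quad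
\eta=\tfrac1{\sqrt2}\Big(e_0\otimes f_1\otimes y-\sum_k\bar a_ke_k\otimes f_2\otimes y\Big).
\]
These are unit vectors. For any $L'\in\mathcal B(H\otimes K)$, the $f_1$-components contribute $\frac12\sum_ka_k\langle L'_{0k}x,y\rangle$ to $\langle\widetilde{L'}\xi,\eta\rangle$ and the $f_2$-components contribute $-\frac12\sum_ka_k\langle L'_{k0}x,y\rangle$. So
\[
\langle\widetilde{L'}\xi,\eta\rangle=\tfrac12\Big\langle\sum_ka_k(L'_{0k}-L'_{k0})x,y\Big\rangle .
\]
By Lemma~\ref{lem:R} this vanishes on $\mathcal R$, so $(\xi,\eta)$ is an annihilating pair. Taking $L'=L$ and using \eqref{eq:beta} and \eqref{eq:weak} proves the claim.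

\emph{Step 3: the correction.} This is the only place where $\mu<\infty$ is used. By Lemma~\ref{lem:norms}, the row operator $\sum_kE_{0k}\otimes D_k$ and the column operator $\sum_kE_{k0}\otimes D_k$ are bounded, with norms at most $\sqrt\mu\,\|D\|_{\mathrm w}$. The first maps $e_0^\perp\otimes K$ to $e_0\otimes K$ and the second maps $e_0\otimes K$ to $e_0^\perp\otimes K$, so
\[
Z=\tfrac12\sum_k(E_{0k}-E_{k0})\otimes D_k
\]
has norm $\frac12\max(\|D\|_{\mathrm r},\|D\|_{\mathrm c})\le\frac12\sqrt\mu\,\|D\|_{\mathrm w}$. Its defect is $\frac12D_k+\frac12D_k=D_k$. By Lemma~\ref{lem:R}, Step 2 and \eqref{eq:step1},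
\[
\operatorname{dist}(\widetilde L,\mathcal R)\le\|Z\|\le\sqrt\mu\,\beta_{\mathcal R}(\widetilde L)\le\tfrac52\sqrt\mu\,\beta ,
\]
and $\operatorname{dist}(T,\mathcal R)\le\|T-\widetilde L\|+\operatorname{dist}(\widetilde L,\mathcal R)\le(\frac32+\frac52\sqrt\mu)\beta$.
\end{proof}

Steps 1 and 2 are insensitive to $K$. All dependence on the ampliation enters through Lemma~\ref{lem:norms}, and the rest of the paper shows that this loss is real.

\section{The lower estimate}\label{sec:lower}

We consider operators whose only nonzero blocks lie in the zeroth row. The difficulty is to bound $\beta_{\mathcal R}$ from above. The next lemma says that, as far as the zeroth row can tell, every annihilating pair behaves like a pair from Step 2 above. Write $\xi=\sum_je_j\otimes\xi_j$ and $\eta=\sum_ie_i\otimes\eta_i$ with $\xi_j,\eta_i\in\mathbb C^2\otimes K$.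

\begin{lemma}\label{lem:rigid}
Let $(\xi,\eta)$ be an annihilating pair for $\mathcal R$. Then there are unit vectors $x,y\in K$ and scalars $a_k$ with $\|a\|_2\le\frac12$ such that
\[
\langle(1_2\otimes B)\xi_k,\eta_0\rangle=a_k\langle Bx,y\rangle\qquad\text{for all }k\ge1\text{ and }B\in\mathcal B(K).
\]
\end{lemma}

\begin{proof}
Since orthogonality must hold for all $B\in\mathcal B(K)$, it is best expressed as a system of operator equations. Define $X_j,Y_i:\mathbb C^2\to K$ by $\xi_j=\sum_sf_s\otimes X_jf_s$ and $\eta_i=\sum_sf_s\otimes Y_if_s$. Then $\sum_j\|X_j\|_2^2=\sum_i\|Y_i\|_2^2=1$ and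
\begin{equation}\label{eq:trace}
\langle(1_2\otimes B)\xi_j,\eta_i\rangle=\sum_s\langle BX_jf_s,Y_if_s\rangle=\operatorname{Tr}(BX_jY_i^*).
\end{equation}
The left-hand side equals $\langle(E_{ij}\otimes1_2\otimes B)\xi,\eta\rangle$. A finite-rank operator $A$ with $\operatorname{Tr}(BA)=0$ for all $B$ is zero (take $B=A^*$). Testing orthogonality against $E_{ij}\otimes1_2\otimes B$ ($i,j\ge1$), $E_{00}\otimes1_2\otimes B$ and $(E_{0k}+E_{k0})\otimes1_2\otimes B$ therefore gives the operator form of the equations in Example~\ref{ex:one}: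
\begin{equation}\label{eq:system}
X_jY_i^*=0\ \ (i,j\ge1),\qquad X_0Y_0^*=0,\qquad A_k:=X_kY_0^*=-X_0Y_k^*\ \ (k\ge1).
\end{equation}
By \eqref{eq:trace}, and since $\operatorname{Tr}(Bxy^*)=\langle Bx,y\rangle$, we must show that $A_k=a_kxy^*$ with $\|a\|_2\le\frac12$. If all $A_k$ vanish, take $a=0$.

Suppose $A_l\ne0$ for some $l\ge1$. Then $X_l,Y_0,X_0,Y_l$ are all nonzero. Let $V\subseteq\mathbb C^2$ be the span of the ranges of $Y_i^*$, $i\ge1$. It is nonzero because $Y_l\ne0$. Every $X_j$ with $j\ge1$ vanishes on $V$, and $X_l\neq0$, so $V\ne\mathbb C^2$. Hence $V=\mathbb Cv$ for a unit vector $v$. Likewise the range of $Y_0^*$ is nonzero and is annihilated by $X_0\ne0$, so it equals $\mathbb Cw$ for a unit vector $w$. Let $v'\perp v$ and $w'\perp w$ be unit vectors in $\mathbb C^2$. An operator on $\mathbb C^2$ that vanishes on $v$ has the form $uv'^*$, and one whose adjoint has range in $\mathbb Cv$ has the form $uv^*$, with $u\in K$. So there are vectors $x_j,y_j\in K$ with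
\[
X_j=x_jv'^*,\quad Y_j=y_jv^*\quad(j\ge1),\qquad X_0=x_0w'^*,\quad Y_0=y_0w^* .
\]
All these operators have rank at most one; this is where the dimension $2$ is used. Substituting into \eqref{eq:system},
\[
A_k=\langle w,v'\rangle\,x_ky_0^*=-\langle v,w'\rangle\,x_0y_k^*\qquad(k\ge1).
\]
Let $x=x_0/\|x_0\|$ and $y=y_0/\|y_0\|$. The second expression shows that $A_k$ has range in $\mathbb Cx$, and the first shows that it vanishes on $y^\perp$. Thus $A_k=a_kxy^*$ for a scalar $a_k$, and comparing norms gives $|a_k|\le\|x_k\|\|y_0\|$ and $|a_k|\le\|x_0\|\|y_k\|$. Put $s=\|x_0\|^2$ and $t=\|y_0\|^2$. Since $\sum_{j\ge0}\|x_j\|^2=\sum_{j\ge0}\|y_j\|^2=1$, summing over $k$ gives $\|a\|_2^2\le(1-s)t$ and $\|a\|_2^2\le s(1-t)$. Multiplying, $\|a\|_2^4\le s(1-s)\,t(1-t)\le\frac1{16}$.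
\end{proof}

\begin{proposition}\label{prop:lower}
Let $r\le N$ be finite, let $p$ be the projection onto a subspace of $K$ of finite dimension $m\ge1$, and let $B=(B_1,\dots,B_r)$ satisfy $B_k=pB_kp$. Put $T=\sum_{k=1}^rE_{0k}\otimes1_2\otimes B_k$ and $\sigma=\sum_{k=1}^r\operatorname{Tr}B_k^*B_k$. Then
\[
\beta_{\mathcal R}(T)\le\tfrac12\|B\|_{\mathrm w},\qquad\operatorname{dist}(T,\mathcal R)\ge\tfrac12\sqrt{\sigma/m}.
\]
Consequently $\kappa_{\mathcal R}\ge\sqrt{\sigma/m}\,/\,\|B\|_{\mathrm w}$ if $B\ne0$.
\end{proposition}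

\begin{proof}
For an annihilating pair $(\xi,\eta)$, Lemma~\ref{lem:rigid} and \eqref{eq:weak} give
\[
|\langle T\xi,\eta\rangle|=\Big|\sum_{k\le r}\langle(1_2\otimes B_k)\xi_k,\eta_0\rangle\Big|=\Big|\Big\langle\sum_{k\le r}a_kB_kx,y\Big\rangle\Big|\le\tfrac12\|B\|_{\mathrm w},
\]
and the first bound follows from \eqref{eq:beta}.

For the distance we use the trace count of Example~\ref{ex:units}; the projection $p$ serves only to keep the traces finite. We have $T=\widetilde L$ with $L=\sum_{k\le r}E_{0k}\otimes B_k$, so by Lemma~\ref{lem:R} it suffices to bound $z=\|Z\|$ from below when $D(Z)=D(L)$. The row $\sum_{k\le r}E_{0k}\otimes Z_{0k}$ and the column $\sum_{k\le r}E_{k0}\otimes Z_{k0}$ are corners of $Z$, so $\sum_{k\le r}Z_{0k}Z_{0k}^*\le z^21$ and $\sum_{k\le r}Z_{k0}^*Z_{k0}\le z^21$. Let $C_k=pZ_{0k}p$ and $C_k'=pZ_{k0}p$. Then $B_k=C_k-C_k'$, and $C_kC_k^*\le pZ_{0k}Z_{0k}^*p$ and $C_k'^*C_k'\le pZ_{k0}^*Z_{k0}p$. Hence $\sum_kC_kC_k^*\le z^2p$ and $\sum_kC_k'^*C_k'\le z^2p$, and taking traces, $\sum_k\|C_k\|_2^2\le mz^2$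 and $\sum_k\|C_k'\|_2^2\le mz^2$. The triangle inequality for the norm $(\sum_k\|\cdot\|_2^2)^{1/2}$ gives $\sqrt\sigma\le2z\sqrt m$.
\end{proof}

Step 2 of the proof of Proposition~\ref{prop:upper} gives the reverse inequality for $\beta$, so in fact $\beta_{\mathcal R}(T)=\frac12\|B\|_{\mathrm w}$. This completes Example~\ref{ex:units}.

\begin{remark}[too many copies]\label{rem:mult}
Replace $\mathbb C^2$ by $\mathbb C^m\oplus\mathbb C^m$ in the definitions of $\mathcal S_N$ and $T$, and let $B\ne0$. Let $u:\mathbb C^m\to K$ be an isometry onto $\operatorname{ran}p$, let $c=\sqrt{m/\sigma}$, and take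
\[
X_0=(u\ \ 0),\quad Y_0=(0\ \ u),\quad X_k=(0\ \ cB_k^*u),\quad Y_k=(-cB_ku\ \ 0)\quad(1\le k\le r),
\]
with $X_k=Y_k=0$ for $k>r$. Equations \eqref{eq:system} hold with $A_k=cB_k^*$, so $\langle(M\otimes1\otimes B')\xi,\eta\rangle=\sum_k(M_{0k}-M_{k0})\operatorname{Tr}(B'A_k)=0$ for $M\in\mathcal L_N$ and $B'\in\mathcal B(K)$. Moreover $\|\xi\|^2=\|\eta\|^2=m+c^2\sigma=2m$ and $\langle T\xi,\eta\rangle=c\sigma$. So $\beta(T)\ge c\sigma/(2m)=\frac12\sqrt{\sigma/m}$, which is the lower bound for the distance: with this many copies the argument produces no gap.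
\end{remark}

\section{Choosing the coefficients}\label{sec:coeff}

Proposition~\ref{prop:lower} asks for matrices $B_1,\dots,B_r\in M_m$ for which $\sigma/m$ is large compared with $\|B\|_{\mathrm w}^2$. Since $\frac1m\operatorname{Tr}B_k^*B_k\le\|B_k\|^2\le\|B\|_{\mathrm w}^2$, the ratio is at most $r$. To come close to $r$, each $B_k$ must have normalized trace $\frac1m\operatorname{Tr}B_k^*B_k$ comparable to $\|B_k\|^2$, and yet no combination $\sum_ka_kB_k$ with $\|a\|_2=1$ may be much larger than a single $B_k$. Anticommutation relations achieve this in dimension $m=2^r$, and random signs achieve it, with a worse constant, in dimension $m=r$.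

\begin{lemma}\label{lem:car}
For $r\ge1$ and $m=2^r$ there are $b_1,\dots,b_r\in M_m$ with $\|(b_k)\|_{\mathrm w}\le1$ and $\operatorname{Tr}b_k^*b_k=m/2$ for all $k$.
\end{lemma}

\begin{proof}
Let $c=f_1f_2^*\in M_2$, so that $cc^*+c^*c=1$ and $c\sigma_z=-\sigma_zc$. The Jordan--Wigner matrices are $b_k=\sigma_z^{\otimes(k-1)}\otimes c\otimes1^{\otimes(r-k)}\in M_2^{\otimes r}=M_m$. Of the canonical anticommutation relations we need only
\begin{equation}\label{eq:car}
b_jb_k^*+b_k^*b_j=\delta_{jk}1 .
\end{equation}
For $j=k$ this follows from $\sigma_z^2=1$ and $cc^*+c^*c=1$. For $j<k$, the tensor factors of $b_j$ and $b_k^*$ are both $\sigma_z$ in positions before $j$, they are $c$ and $\sigma_z$ in position $j$, and the factor of $b_j$ is $1$ in later positions; so $b_j$ and $b_k^*$ anticommute. The case $j>k$ follows by taking adjoints. For $b(a)=\sum_ka_kb_k$, relation \eqref{eq:car} gives $b(a)b(a)^*+b(a)^*b(a)=\|a\|_2^21$, so $b(a)^*b(a)\le\|a\|_2^21$ and $\|b(a)\|\le\|a\|_2$. Taking the trace in \eqref{eq:car} with $j=k$ gives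 $2\operatorname{Tr}b_k^*b_k=m$.
\end{proof}

\begin{lemma}\label{lem:random}
For $n\ge1$ there are $B_1,\dots,B_n\in M_n$ with all entries equal to $\pm n^{-1/2}$ and $\|B\|_{\mathrm w}\le18$.
\end{lemma}

\begin{proof}
Let the $n^3$ signs $\varepsilon_{kij}$ be independent and uniform, and consider the trilinear form
\[
\tau(a,x,y)=\sum_ka_k\,y^{\mathsf T}B_kx=n^{-1/2}\sum_{k,i,j}\varepsilon_{kij}\,a_ky_ix_j
\]
on $(\mathbb C^n)^3$. By \eqref{eq:weak}, the supremum of $|\tau|$ over triples in the unit ball $U$ of $\mathbb C^n$ is $b=\|B\|_{\mathrm w}$. We bound $|\tau|$ at a fixed triple with high probability, and pass to all triples through a finite net.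

Hoeffding's inequality states that for independent uniform signs $\varepsilon_l$ and real $c_l$ with $\sum_lc_l^2\le v$, we have $P(|\sum_l\varepsilon_lc_l|>u)\le2e^{-u^2/(2v)}$. For fixed $a,x,y\in U$, the real and imaginary parts of $\tau$ are such sums with $v=1/n$, and $|\tau|>s$ forces one of them to exceed $s/\sqrt2$ in absolute value. Hence $P(|\tau(a,x,y)|>s)\le4e^{-ns^2/4}$.

Let $F\subseteq U$ be a maximal set of points at mutual distances greater than $\frac16$. Every point of $U$ is within $\frac16$ of $F$. The balls of radius $\frac1{12}$ about the points of $F$ are disjoint and lie in the ball of radius $\frac{13}{12}$ of $\mathbb C^n=\mathbb R^{2n}$, so comparing volumes gives $|F|\le13^{2n}$. Given $a,x,y\in U$, choose $a',x',y'\in F$ within $\frac16$ of them. Then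
\[
\tau(a,x,y)-\tau(a',x',y')=\tau(a-a',x,y)+\tau(a',x-x',y)+\tau(a',x',y-y')
\]
has modulus at most $\frac36b$. So $b\le\max_{F^3}|\tau|+\frac12b$, that is, $b\le2\max_{F^3}|\tau|$. With $s=9$, the union bound gives
\[
P\big(\max_{F^3}|\tau|>9\big)\le4\cdot13^{6n}e^{-81n/4}<1,
\]
because $\ln4+6n\ln13<2n+18n<81n/4$. So some choice of signs has $b\le18$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The upper bounds are Proposition~\ref{prop:upper}: with $K=\mathbb C$ for (a), where $\min(n,N)=1$; with $K=\mathcal K$ and $N<\infty$ for (b); with $K=\mathbb C^n$ and $N=\infty$ for (c).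

Let $r\le N$ be finite and $m=2^r$. Let $B_k$ be the matrix $b_k$ of Lemma~\ref{lem:car} acting on an $m$-dimensional subspace of $\mathcal K$ and extended by $0$. Then $\|B\|_{\mathrm w}\le1$ and $\sigma/m=r/2$, so Proposition~\ref{prop:lower} gives $\kappa^c_{\mathcal S_N}\ge\sqrt{r/2}$. Taking $r=N$ proves the lower bound in (b), and letting $r\to\infty$ when $N=\infty$ proves (d).

For the lower bound in (c), apply Proposition~\ref{prop:lower} with $K=\mathbb C^n$, $p=1$, $r=m=n$ and the matrices of Lemma~\ref{lem:random}. Each has $\operatorname{Tr}B_k^*B_k=n^2\cdot\frac1n=n$, so $\sigma/m=n$ and $\kappa_{\mathcal S_\infty\otimes M_n}\ge\sqrt n/18$.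
\end{proof}

\begin{remark}\label{rem:compare}
The $n^2$ matrix units of $M_n$ have $\|B\|_{\mathrm w}=1$, as in Example~\ref{ex:units}, and $\sigma/m=n$. So Proposition~\ref{prop:lower} gives $\kappa_{\mathcal S_N\otimes M_n}\ge\sqrt n$ whenever $N\ge n^2$, and for $N=\infty$ the constant $\frac1{18}$ in (c) can be replaced by $1$. The merit of the random matrices is that they use only $n$ indices $k$. In the setting of Proposition~\ref{prop:upper}, placing the matrices of Lemma~\ref{lem:random} of size $\mu=\min(n,N)$ on a $\mu$-dimensional subspace of $K$ gives $\kappa_{\mathcal S_N\bar\otimes\mathcal B(K)}\ge\sqrt\mu/18$, so the order $\sqrt{\min(n,N)}$ in that proposition is the correct one.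
\end{remark}

\section{A unital algebra}\label{sec:algebra}

Placing $\mathcal S=\mathcal S_\infty$ in the corner of a triangular matrix turns it into an algebra. The corner inherits the behavior of $\mathcal S$. The new point is the diagonal, for which we need a distance estimate for the scalars.

\begin{lemma}\label{lem:scalars}
Let $G$ be a Hilbert space of dimension at least $3$, and let $X\in\mathcal B(G)$ satisfy $|\langle Xx,y\rangle|\le\beta$ for all unit vectors $x\perp y$. Then $\operatorname{dist}(X,\mathbb C1)\le5\beta$. That is, $\kappa_{\mathbb C1}\le5$.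
\end{lemma}

\begin{proof}
Write $q(x)=\langle Xx,x\rangle$. We show that $q$ is nearly constant on the unit sphere. For unit vectors $x\perp y$ and $\epsilon=\pm1$, the vectors $(x+\epsilon y)/\sqrt2$ and $(x-\epsilon y)/\sqrt2$ are orthonormal, so
\[
\tfrac12\big|q(x)-q(y)+\epsilon\big(\langle Xy,x\rangle-\langle Xx,y\rangle\big)\big|\le\beta .
\]
Averaging over $\epsilon$ gives $|q(x)-q(y)|\le2\beta$. For arbitrary unit vectors $x,y$ there is a unit vector orthogonal to both, because $\dim G\ge3$, and comparing with it gives $|q(x)-q(y)|\le4\beta$. Fix a unit vector $x_0$ and let $\lambda=q(x_0)$. For a unit vector $x$, the vector $Xx-q(x)x$ is the component of $Xx$ orthogonal to $x$, so its norm is at most $\beta$ by hypothesis. Hence $\|(X-\lambda)x\|\le|q(x)-\lambda|+\|Xx-q(x)x\|\le5\beta$. The last assertion follows from \eqref{eq:beta}, since the annihilating pairs for $\mathbb C1$ are the orthonormal pairs.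
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:algebra}]
The product of the elements with data $(\lambda,\mu,s)$ and $(\lambda',\mu',s')$ has data $(\lambda\lambda',\mu\mu',\lambda s'+\mu's)$, so $\mathcal A$ is a unital algebra. It is WOT-closed because the four corner maps are WOT-continuous and $\mathbb C1$, $\mathcal S$ and $\{0\}$ are WOT-closed.

\emph{Hyperreflexivity.} Let $T=[T_{ij}]\in\mathcal B(G\oplus G)$ and $\beta=\beta_{\mathcal A}(T)$. For a unit vector $x\in G$, elements of $\mathcal A$ send $(x,0)$ to $(\lambda x,0)$, so $\inf_\lambda\|(T_{11}x-\lambda x,T_{21}x)\|\le\beta$. This gives $\beta_{\mathbb C1}(T_{11})\le\beta$ and $\|T_{21}\|\le\beta$. They send $(0,x)$ to $(sx,\mu x)$, so $\inf_{s,\mu}\|(T_{12}x-sx,T_{22}x-\mu x)\|\le\beta$, which gives $\beta_{\mathcal S}(T_{12})\le\beta$ and $\beta_{\mathbb C1}(T_{22})\le\beta$. Let $\varepsilon>0$. By Lemma~\ref{lem:scalars} and Theorem~\ref{thm:main}(a) there are $\lambda,\mu\in\mathbb C$ and $s\in\mathcal S$ with $\|T_{11}-\lambda\|\le5\beta+\varepsilon$, $\|T_{22}-\mu\|\le5\beta+\varepsilon$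 and $\|T_{12}-s\|\le4\beta+\varepsilon$. Subtract the corresponding element of $\mathcal A$ from $T$. The diagonal part of the difference has norm at most $5\beta+\varepsilon$, and the antidiagonal part has norm $\max(\|T_{12}-s\|,\|T_{21}\|)\le4\beta+\varepsilon$. Hence $\operatorname{dist}(T,\mathcal A)\le9\beta$.

\emph{Failure of complete hyperreflexivity.} Identify $(G\oplus G)\otimes\mathcal K$ with two copies of $G\otimes\mathcal K$, and let $\mathcal A^c=\mathcal A\,\bar\otimes\,\mathcal B(\mathcal K)$ and $\mathcal S^c=\mathcal S\,\bar\otimes\,\mathcal B(\mathcal K)$. For $X\in\mathcal B(G\otimes\mathcal K)$ let $\iota(X)$ be the $2\times2$ matrix with $X$ in the $(1,2)$ corner and zeros elsewhere. The map $\iota$ and the map that takes the $(1,2)$ corner are WOT-continuous and carry the algebraic tensor products $\mathcal S\odot\mathcal B(\mathcal K)$ and $\mathcal A\odot\mathcal B(\mathcal K)$ into each other. So $\iota(\mathcal S^c)\subseteq\mathcal A^c$, and the $(1,2)$ corner of every element of $\mathcal A^c$ lies in $\mathcal S^c$.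 The second fact gives $\operatorname{dist}(\iota(X),\mathcal A^c)\ge\operatorname{dist}(X,\mathcal S^c)$. The first gives, for a unit vector $(x,y)$,
\[
\inf_{A\in\mathcal A^c}\|(\iota(X)-A)(x,y)\|\le\inf_{s\in\mathcal S^c}\|Xy-sy\|\le\beta_{\mathcal S^c}(X)\|y\|,
\]
so $\beta_{\mathcal A^c}(\iota(X))\le\beta_{\mathcal S^c}(X)$. Hence $\kappa^c_{\mathcal A}\ge\kappa^c_{\mathcal S}$, which is infinite by Theorem~\ref{thm:main}(d).
\end{proof}

\begin{thebibliography}{9}

\bibitem{DL}
Kenneth R. Davidson and Rupert H. Levene,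
\emph{1-Hyperreflexivity and Complete Hyperreflexivity},
arXiv:math/0509182 (2005).

\end{thebibliography}
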